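# Symmetric groups over $\mathbb{Q}$ with all decomposition groups cyclic

## The theorems and what they assert

Throughout, $n\ge 3$, $S_n$ acts on $\{1,\dots,n\}$, and $C_k$ is the cyclic group of order $k$.

**Theorem 1.** Let $n\ge 3$. There are infinitely many Galois extensions $K/\mathbb{Q}$ with $\mathrm{Gal}(K/\mathbb{Q})\cong S_n$ such that exactly three primes $p,q,\ell$ ramify in $K$, all tamely, and the decomposition groups at $p,q,\ell$ are cyclic, equal to the inertia groups, and generated by an $(n-1)$-cycle, an $n$-cycle and a transposition respectively. All other primes are unramified in $K$. In particular all decomposition groups at finite primes are cyclic.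

The question behind this appears in D. Bubboloni and J. Sonn, "Intersective $S_n$ polynomials with few irreducible factors", arXiv:1507.08593 (2015): is $S_n$ realizable over $\mathbb{Q}$ with all decomposition groups cyclic? That is, is there a finite Galois extension $K/\mathbb{Q}$ with group $S_n$ in which the stabilizer of every finite prime of $K$ is a cyclic group? Theorem 1 answers yes for every $n\ge3$. The same construction gives more.

**Theorem 2.**

1. Let $k$ be a number field and $F/k$ a finite extension. Among the fields $K$ of Theorem 1 there are infinitely many with $\mathrm{Gal}(Kk/k)\cong S_n$, $Kk\cap F=k$, and all decomposition groups of $Kk/k$ at finite primes cyclic (and equal to inertia at ramified primes). In particular $S_n$ is so realizable over every number field, by infinitely many linearly disjoint extensions.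
2. The number of isomorphism classes of degree-$n$ fields $E/\mathbb{Q}$ with discriminant $|d_E|\le Y$ whose Galois closure has group $S_n$ and the properties of Theorem 1 is $\gg_n Y^{1/(n-1)}/(\log Y)^3$.

At all but finitely many primes there is nothing to prove: at an unramified prime the decomposition group is generated by a Frobenius element. The whole difficulty sits at the ramified primes. Theorem 1 says that they can be cut down to three, and that at each of them the local extension is totally ramified and cyclic.

## Decomposition groups read from a polynomial over $\mathbb{Q}_r$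

**Definition.** Let $K/\mathbb{Q}$ be Galois with group $G$, and let $\mathfrak p$ be a prime of $K$ above the rational prime $r$. The decomposition group $G(\mathfrak p)$ is the stabilizer of $\mathfrak p$ in $G$. The inertia group $I(\mathfrak p)\subseteq G(\mathfrak p)$ consists of the elements acting trivially on the residue field. The ramification is tame if $r\nmid |I(\mathfrak p)|$.

The quotient $G(\mathfrak p)/I(\mathfrak p)$ is the Galois group of the residue field extension, so it is cyclic. Primes above the same $r$ have conjugate decomposition groups, so we speak of "the" decomposition group at $r$, up to conjugacy.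

We use the following local description. Restriction gives an isomorphism $\mathrm{Gal}(K_{\mathfrak p}/\mathbb{Q}_r)\cong G(\mathfrak p)$. If $K$ is the splitting field of a separable $g\in\mathbb{Q}[x]$, then $K_{\mathfrak p}$ is the splitting field of $g$ over $\mathbb{Q}_r$. So, as a permutation group on the roots, the decomposition group at $r$ is the Galois group of $g$ over $\mathbb{Q}_r$. It equals inertia exactly when $K_{\mathfrak p}/\mathbb{Q}_r$ is totally ramified.

For example, take the splitting field of $x^3-2$ at $r=2$. The polynomial is Eisenstein, so a root generates a totally ramified cubic extension of $\mathbb{Q}_2$. The primitive cube roots of unity generate the unramified quadratic extension. The decomposition group is all of $S_3$, which is not cyclic. The trouble is that $2\not\equiv1\bmod 3$, and the next lemma makes this general.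

**Lemma 1.** Let $r$ be a prime, $e\ge2$ with $r\nmid e$, $s\in\mathbb{Q}_r^\times$, and let $M$ be the splitting field of $y^e-s$ over $\mathbb{Q}_r$.

1. If $e\mid v_r(s)$, then $M/\mathbb{Q}_r$ is unramified.
2. If $v_r(s)=1$ and $r\equiv1\bmod e$, then $M/\mathbb{Q}_r$ is totally and tamely ramified, cyclic of degree $e$, and a generator of its group permutes the $e$ roots in one $e$-cycle.
3. If $v_r(s)=1$ and $r\not\equiv1\bmod e$, then $\mathrm{Gal}(M/\mathbb{Q}_r)$ is not abelian.

*Proof.* (1) Write $s=r^{ej}u$ with $u$ a unit and put $w=y/r^{j}$, so $w^e=u$. Modulo $r$ the derivative $eX^{e-1}$ of $X^e-u$ vanishes only at $0$, which is not a root. So $X^e-u$ is separable modulo $r$, and its splitting field is unramified.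

(2) As $e\mid r-1$, Hensel's lemma lifts the $e$ roots of unity of order dividing $e$ in $\mathbb{F}_r$, so $\mu_e\subset\mathbb{Q}_r$. The polynomial $y^e-s$ is Eisenstein, hence irreducible, and $M=\mathbb{Q}_r(y)$ is totally ramified of degree $e$; it is tame since $r\nmid e$. The map $\sigma\mapsto\sigma(y)/y$ is an injective homomorphism $\mathrm{Gal}(M/\mathbb{Q}_r)\to\mu_e$ between groups of order $e$, so it is bijective. A generator sends $y\mapsto\zeta y$ with $\zeta$ of order $e$, and this is an $e$-cycle on the roots.

(3) Suppose the group is abelian. Then every intermediate field is Galois over $\mathbb{Q}_r$; in particular $\mathbb{Q}_r(y)$ is, so it contains all roots $\zeta y$ and hence $\mu_e$. Since $r\nmid e$, the field $\mathbb{Q}_r(\mu_e)$ is unramified over $\mathbb{Q}_r$. It lies in the totally ramified field $\mathbb{Q}_r(y)$, so it equals $\mathbb{Q}_r$. Thus $\mathbb{Q}_r$ contains a primitive $e$-th root of unity. Reduction is injective on $\mu_e$, so $e\mid r-1$, contrary to hypothesis. $\square$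

## $S_3$, $S_4$ and the first Klein four-group

A known result, recalled for orientation and not used in the proof, says this. For every $n$, $S_n$ is the Galois group of infinitely many extensions of $\mathbb{Q}$ in which every decomposition group at a finite prime is either cyclic or of the form $C_{2m}\times C_2$. Here $C_2$ is generated by a transposition and is the inertia group, and $C_{2m}$ can be chosen to fix the two letters moved by that transposition.

For $n=3$ this settles the question: a group $C_{2m}$ fixing two of three letters is trivial, so the second form does not occur. For $n=4$ the factor $C_{2m}$ acts on two letters, so $m=1$, and the only possible bad group is the Klein four-group $\langle(1\,2)\rangle\times\langle(3\,4)\rangle$.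

This bad group does occur. Take $g(x)=3x^4-4x^3+6$ at $r=5$. Modulo $5$,
$$g(x)\equiv(x-1)^2(3x^2+2x+1),$$
and $3x^2+2x+1$ has discriminant $-8\equiv2$, a non-square modulo $5$, so it is irreducible and does not vanish at $1$. By Hensel's lemma $g=AB$ over $\mathbb{Z}_5$, with $A$ monic, $A\equiv(x-1)^2$ and $B\equiv3x^2+2x+1$. The factor $B$ gives the unramified quadratic extension. For $A$, note $g(1)=5$ and $B(1)$ is a unit, so $v_5(A(1))=1$. Hence $A(1+z)$ is Eisenstein in $z$ and gives a ramified quadratic extension. The decomposition group at $5$ is $C_2\times C_2$: one factor $C_2$ comes from the double root, the other from Frobenius acting on the remaining roots.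

To avoid this, we must control how Frobenius acts on the remaining roots at every prime of this type.

## The trinomials $nx^{n-1}-(n-1)x^n=t$ near $t=0,\infty,1$

Put
$$f(x)=nx^{n-1}-(n-1)x^n,\qquad h(x)=\sum_{j=1}^{n-1}jx^{j-1}.$$
Then
$$f'(x)=n(n-1)x^{n-2}(1-x),\qquad f(0)=0,\quad f(1)=1. \tag{1}$$
Differentiating $\frac{x^n-1}{x-1}=\sum_{j=0}^{n-1}x^j$ gives $h(x)=\frac{(n-1)x^n-nx^{n-1}+1}{(x-1)^2}$, so
$$1-f(x)=(x-1)^2h(x),\qquad h(1)=\tfrac{n(n-1)}2. \tag{2}$$
The polynomial $g$ above is $6-f$ for $n=4$, where $h=3x^2+2x+1$.

We specialize $t$ to a rational number $t_0\ne0,1$. By (1) a multiple root $c$ of $f-t_0$ has $c\in\{0,1\}$ and $t_0=f(c)\in\{0,1\}$. So $f-t_0$ is separable of degree $n$. Four lemmas describe it over $\mathbb{Q}_r$ according to where $t_0$ lies $r$-adically.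

**Lemma 2 (near $0$).** Let $r\nmid n-1$ and suppose $s=t_0/n^n$ satisfies $v_r(s)>0$. Then $f-t_0$ has one root in $\mathbb{Q}_r$, and the other $n-1$ roots are in Galois-equivariant bijection over $\mathbb{Q}_r$ with the roots of $y^{n-1}=s$.

*Proof.* The aim is to turn the trinomial equation into a binomial one by a change of variable given by a power series with integral coefficients. Put $x=nU$. Then $f(x)=n^n\big(U^{n-1}-(n-1)U^n\big)$, and $f(x)=t_0$ becomes
$$U^{n-1}\big(1-(n-1)U\big)=s. \tag{3}$$

*The root in $\mathbb{Q}_r$.* Modulo $r$ the polynomial $U^{n-1}-(n-1)U^n-s$ vanishes at $U=1/(n-1)$. Its derivative there is $U^{n-2}\big((n-1)-n(n-1)U\big)=-U^{n-2}\ne0$. By Hensel's lemma this root lifts to a unit of $\mathbb{Z}_r$.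

*The other roots.* For $\gamma\in\mathbb{Z}_r$ the binomial coefficients $\binom{\gamma}{j}$ lie in $\mathbb{Z}_r$, because $\binom{\cdot}{j}$ is a continuous function taking integer values on the dense subset $\mathbb{N}$. As $1/(n-1)\in\mathbb{Z}_r$, the series
$$\psi(U)=U\big(1-(n-1)U\big)^{1/(n-1)}$$
lies in $U+U^2\mathbb{Z}_r[[U]]$. Since its linear coefficient is $1$, one can solve recursively for a compositional inverse $\varphi\in y+y^2\mathbb{Z}_r[[y]]$. Moreover $\psi(U)^{n-1}=U^{n-1}(1-(n-1)U)$ as power series.

Let $y\in\overline{\mathbb{Q}}_r$ be one of the $n-1$ distinct solutions of $y^{n-1}=s$. Then $|y|<1$. Power series over $\mathbb{Z}_r$ can be evaluated at elements of the maximal ideal of the complete field $\mathbb{Q}_r(y)$, and evaluation respects sums, products and composition of series without constant term. So $U=\varphi(y)$ exists, $|U|=|y|<1$, $\psi(U)=y$, and $U^{n-1}(1-(n-1)U)=y^{n-1}=s$. Thus $U$ solves (3). Since $y=\psi(U)$, the map $y\mapsto U$ is injective. It commutes with $\mathrm{Gal}(\overline{\mathbb{Q}}_r/\mathbb{Q}_r)$, because Galois automorphisms are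 continuous and $\varphi$ has coefficients in $\mathbb{Q}_r$. These $n-1$ solutions have $|U|<1$, so with the unit root they are all $n$ roots. $\square$

**Lemma 3 (near $\infty$).** Let $r\nmid n$ and suppose $s=-1/(t_0(n-1)^{n-1})$ satisfies $v_r(s)>0$. Then the $n$ roots of $f-t_0$ are in Galois-equivariant bijection over $\mathbb{Q}_r$ with the roots of $z^n=s$.

*Proof.* The same device is used at $\infty$. All roots $x$ are nonzero since $t_0\neq0$. Put $x=1/((n-1)V)$. Then
$$f(x)=\frac{nV-1}{(n-1)^{n-1}V^n},$$
so $f(x)=t_0$ becomes $nV-1=t_0(n-1)^{n-1}V^n$, that is,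
$$V^n=s(1-nV). \tag{4}$$
As $-1/n\in\mathbb{Z}_r$, the series $\psi(V)=V(1-nV)^{-1/n}$ lies in $V+V^2\mathbb{Z}_r[[V]]$ and has an inverse series of the same shape. For $|V|<1$ the number $1-nV$ is a unit, and (4) says $\psi(V)^n=s$. Exactly as in Lemma 2, $z\mapsto V=\psi^{-1}(z)$ maps the $n$ roots of $z^n=s$ injectively and equivariantly to solutions of (4). They satisfy $|V|=|z|\neq0$. Equation (4) has degree $n$ in $V$, so these are all its solutions. $\square$

**Lemma 4 (near $1$).** Let $r\nmid n(n-1)$ and $v_r(t_0-1)=1$. Then the reduction $\bar h$ of $h$ modulo $r$ is separable of degree $n-2$. Let $\nu$ be the order of Frobenius as a permutation of the roots of $\bar h$ in $\overline{\mathbb{F}}_r$. The Galois group of $f-t_0$ over $\mathbb{Q}_r$ is isomorphic to $C_2\times C_\nu$; its inertia subgroup is the factor $C_2$, is tame, and is generated by a transposition. So the group is cyclic if and only if $\nu$ is odd, and it equals inertia if and only if $\nu=1$.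

*Proof.* Since $n(n-1)$ is even, $r$ is odd. The leading coefficient $n-1$ of $h$ is a unit, and $\bar h(1)=n(n-1)/2\ne0$. Let $c$ be a multiple root of $\bar h$. By (2) it is a multiple root of $1-f$ modulo $r$, so $f(c)=1$ and $f'(c)=0$. By (1), $c\in\{0,1\}$. But $f(0)=0\ne1$ and $\bar h(1)\neq0$, a contradiction. So $\bar h$ is separable.

Now $t_0\in\mathbb{Z}_r$ and $t_0-f=(t_0-1)+(x-1)^2h(x)\equiv(x-1)^2\bar h(x)$ modulo $r$, with coprime factors. Hensel's lemma gives
$$t_0-f=AB,\qquad A\text{ monic},\ A\equiv(x-1)^2,\quad B\equiv\bar h,\quad \deg B=n-2,$$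
over $\mathbb{Z}_r$. The splitting field $M_B$ of $B$ is unramified, of degree $\nu$. At $x=1$ we get $A(1)B(1)=t_0-1$, of valuation $1$, and $B(1)$ is a unit, so $v_r(A(1))=1$. Hence $A(1+z)$ is monic, congruent to $z^2$ modulo $r$, with constant term of valuation $1$: it is Eisenstein. Its splitting field $M_A$ is a ramified quadratic extension, tame since $r$ is odd.

As $M_A$ is quadratic and ramified, $M_A\cap M_B=\mathbb{Q}_r$, so $\mathrm{Gal}(M_AM_B/\mathbb{Q}_r)\cong C_2\times C_\nu$. The ramification index of $M_AM_B$ is $2$: it is at least $2$ because of $M_A$, and at most $[M_AM_B:M_B]=2$ because $M_B$ is unramified. So inertia is $\mathrm{Gal}(M_AM_B/M_B)$, which fixes the roots of $B$ and swaps the two roots of $A$. Finally $C_2\times C_\nu$ is cyclic exactly when $\nu$ is odd. $\square$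

**Lemma 5 (elsewhere).** Let $r\nmid n(n-1)$ and let $t_0$ and $t_0-1$ be $r$-adic units. Then $f-t_0$ has unramified splitting field over $\mathbb{Q}_r$.

*Proof.* The reduction has degree $n$. By (1), a multiple root $c$ lies in $\{0,1\}$, so $t_0\equiv f(c)\in\{0,1\}$ modulo $r$, which is excluded. So the reduction is separable. $\square$

## Three integers tied by one linear equation

The sensible first attempt is to write $t_0=u/w$ in lowest terms and choose the integers $u,w$ so that all local conditions hold. Away from $n(n-1)$, only primes dividing $u$, $w$ or $u-w$ can ramify. Suppose a prime divides one of these exactly once. By Lemma 1 with Lemmas 2 and 3, cyclicity forces the following: a prime dividing $u$ must be $\equiv1\bmod (n-1)$, and a prime dividing $w$ must be $\equiv1\bmod n$. By Lemma 4, at a prime dividing $u-w$ Frobenius must have odd order on the roots of $\bar h$.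

The primes dividing $n(n-1)$ are not a problem: put suitable powers of $n$ into $u$ and of $n-1$ into $w$. Suppose $u=n^{\varepsilon}u'$ and $w=(n-1)^{\delta}w'$, with $u',w'$ prime to $n(n-1)$. At $r\mid n$ the number $s$ of Lemma 2 has valuation $(\varepsilon-n)v_r(n)$, and we want this positive and divisible by $n-1$; the smallest exponent with $n-1\mid\varepsilon-n$ and $\varepsilon>n$ is $\varepsilon=2n-1$. At $r\mid n-1$ the number $s$ of Lemma 3 has valuation $(\delta-(n-1))v_r(n-1)$, and we want this positive and divisible by $n$; the smallest exponent with $n\mid\delta-(n-1)$ and $\delta>n-1$ is again $\delta=2n-1$. Lemma 1(1) then says that these primes are unramified. So set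
$$a=n^{2n-1},\qquad b=(n-1)^{2n-1},\qquad (a,b)=1,\quad 2\mid ab,\quad a\ge b+2. \tag{5}$$

Next one would take primes $p\equiv1\bmod(n-1)$ and $q\equiv1\bmod n$ and put $t_0=ap/(bq)$. The conditions at $p$ and $q$ hold. The point where this stops is the third number, $ap-bq$. Its prime factors all matter, and a congruence satisfied by the number says little about them.

Take $n=4$, so $a=16384$, $b=2187$, and choose $p=7\equiv1\bmod3$, $q=5\equiv1\bmod4$. Then
$$ap-bq=114688-10935=103753=13\cdot23\cdot347\equiv1\bmod 24 .$$
Here $h=3x^2+2x+1$ has discriminant $-8$, so Lemma 4 asks for $-2$ to be a square modulo the prime in question, i.e. for the prime to be $1$ or $3$ modulo $8$. The number $103753$ is $1$ modulo $8$, but its factors $13\equiv5$ and $23\equiv7\bmod8$ are not admissible. By Lemma 4, the decomposition groups at $13$ and at $23$ are Klein four-groups.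

The way past this is to make the third number itself a prime $\ell$, with $\ell$ in a set of primes for which Frobenius on the roots of $\bar h$ is trivial. Let $L$ be the splitting field of $h$ over $\mathbb{Q}$, let
$$F_0=L(\mu_{n(n-1)}),$$
a Galois extension of $\mathbb{Q}$, and let $P$ be the set of primes splitting completely in $F_0$. We want primes $p,q,\ell$ with
$$ap-bq=\ell,\qquad \ell\in P. \tag{6}$$

Two features make this possible. First, the congruences needed for $p$ and $q$ need not be imposed: they follow from the single condition $\ell\in P$, because of the shape of $a$ and $b$ (Step 1 below). Second, (6) is a linear equation in three prime variables, and the circle method applies. It will need nothing about $P$ except its total mass, supplied by Chebotarev's theorem.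

**Proposition 6.** As $X\to\infty$, the number of triples of primes $(p,q,\ell)$ in $(\sqrt X,X]$ with $\ell\in P$ and $ap-bq=\ell$ is $\gg X^2/(\log X)^3$.

## From a prime triple to an $S_n$-extension

**Definition.** A triple $(p,q,\ell)$ of primes is admissible if $p,q,\ell$ are distinct, none divides $n(n-1)$, $\ell\in P$, and $ap-bq=\ell$.

For $n=3$ we have $a=243$, $b=32$, $h=1+2x$, $L=\mathbb{Q}$, $F_0=\mathbb{Q}(\mu_6)=\mathbb{Q}(\sqrt{-3})$, and $P$ is the set of primes $\equiv1\bmod3$. The triple $(5,7,991)$ is admissible: $243\cdot5-32\cdot7=1215-224=991$, which is prime and $\equiv1\bmod3$.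

**Proposition 7.** Let $(p,q,\ell)$ be admissible, $t_0=\dfrac{ap}{bq}$, and let $K$ be the splitting field of $f-t_0$ over $\mathbb{Q}$. Then $K$ has all the properties in Theorem 1 with these $p,q,\ell$.

*Proof.* Note that
$$t_0-1=\frac{ap-bq}{bq}=\frac{\ell}{bq}. \tag{7}$$
In particular $t_0\ne0,1$, so $f-t_0$ is separable. Let $G\le S_n$ be the Galois group on its roots.

**Step 1. Congruences for $p$ and $q$.** This step transfers the splitting condition on $\ell$ to $p$ and $q$. Since $\ell$ splits completely in $\mathbb{Q}(\mu_{n(n-1)})$, the field $\mathbb{Q}_\ell$ contains $\mu_{n(n-1)}$. Since $\ell\nmid n(n-1)$, reduction is injective on $\mu_{n(n-1)}$, so $\ell\equiv1\bmod n(n-1)$. Modulo $n-1$ we have $a\equiv1$, $b\equiv0$, so $p\equiv\ell\equiv1\bmod(n-1)$. Modulo $n$ we have $a\equiv0$ and $b\equiv(-1)^{2n-1}=-1$, so $q\equiv\ell\equiv1\bmod n$.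

**Step 2. Primes dividing $n(n-1)$.** This step shows that they are unramified. Let $r\mid n$. Then $r\nmid n-1$ and $r\nmid pq$. For $s=t_0/n^n=n^{n-1}p/(bq)$ we have $v_r(s)=(n-1)v_r(n)>0$. By Lemma 2 the splitting field over $\mathbb{Q}_r$ is that of $y^{n-1}-s$, and by Lemma 1(1) with $e=n-1$ it is unramified. Let $r\mid n-1$. Then $r\nmid n$, and for $s=-1/(t_0(n-1)^{n-1})=-(n-1)^nq/(ap)$ we have $v_r(s)=n\,v_r(n-1)>0$. By Lemma 3 and Lemma 1(1) with $e=n$, the prime $r$ is unramified.

**Step 3. The prime $p$.** This step produces the $(n-1)$-cycle. Here $v_p(t_0/n^n)=1$, so Lemma 2 applies with $v_p(s)=1$. As $p\equiv1\bmod(n-1)$ and $p\nmid n-1$, Lemma 1(2) with $e=n-1$ shows that the local extension is totally and tamely ramified and cyclic of degree $n-1$. A generator permutes $n-1$ of the roots in one cycle and fixes the remaining root, which lies in $\mathbb{Q}_p$.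

**Step 4. The prime $q$.** This step produces the $n$-cycle. Here $v_q(t_0)=-1$, so $v_q(s)=1$ in Lemma 3. As $q\equiv1\bmod n$ and $q\nmid n$, Lemma 1(2) with $e=n$ gives a totally and tamely ramified cyclic local extension of degree $n$, whose group is generated by an $n$-cycle.

**Step 5. The prime $\ell$.** This step produces the transposition, with no Frobenius part. By (7), $v_\ell(t_0-1)=1$, and $\ell\nmid n(n-1)$, so Lemma 4 applies. As $\ell$ splits completely in $L$, all roots of $h$ lie in $\mathbb{Q}_\ell$. The leading coefficient $n-1$ is an $\ell$-adic unit, so they lie in $\mathbb{Z}_\ell$, and $\bar h$ is a product of linear factors over $\mathbb{F}_\ell$. Thus $\nu=1$: the decomposition group equals inertia, is tame, and is generated by a transposition.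

**Step 6. All other primes.** This step finishes the list. If $r\nmid n(n-1)pq\ell$, then $t_0=ap/(bq)$ and $t_0-1=\ell/(bq)$ are $r$-adic units, and Lemma 5 shows that $r$ is unramified.

**Step 7. The group is $S_n$.** By Step 4, $G$ contains an $n$-cycle, so it is transitive. By Step 3, $G$ contains an $(n-1)$-cycle, so the stabilizer of its fixed point is transitive on the other points, and $G$ is $2$-transitive. By Step 5, $G$ contains a transposition; conjugating it in the $2$-transitive group $G$ gives all transpositions. So $G=S_n$. $\square$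

In the example $(5,7,991)$, clearing denominators in $f-\frac{1215}{224}$ gives $448x^3-672x^2+1215$. Its discriminant is
$$-1215\big(4(-672)^3+27\cdot448^2\cdot1215\big)=-2^{12}\,3^{8}\,7^2\cdot5\cdot991 .$$
The quadratic subfield of $K$ is $\mathbb{Q}(\sqrt{-4955})$. Since $-4955\equiv1\bmod4$, it is ramified exactly at $5$ and $991$, where inertia is generated by a transposition. At $7$ the reversed polynomial $1215y^3-672y+448$ has unit leading coefficient and satisfies Eisenstein's condition, and $7\equiv1\bmod3$.

**Theorem 1 from Proposition 6.** Let $X$ be so large that $\sqrt X>ab$, and let $(p,q,\ell)$ be a triple as in Proposition 6. We check that it is admissible. The primes exceed $ab$, so none divides $n(n-1)$. Suppose two of them equal the same prime $r$. Then $r$ divides the remaining term of $ap-bq=\ell$. Since $r>ab$, it does not divide $a$ or $b$, so the third prime is also $r$, and $a-b=1$, contrary to (5). So the triple is admissible, and Proposition 7 gives $K$. The ramified primes of $K$ exceed $\sqrt X$. Letting $X\to\infty$ we obtain infinitely many $K$. $\square$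

## Prime solutions of $ap-bq=\ell$ with $\ell$ in a Chebotarev set

It remains to prove Proposition 6. Write $e(\alpha)=e^{2\pi i\alpha}$; $p,q,\ell$ always denote primes, and $m$ denotes a denominator. Implied constants may depend on $n$. We quote three theorems.

* Chebotarev's density theorem: with $\kappa=1/[F_0:\mathbb{Q}]>0$, $\sum_{\ell\in P,\ \ell\le X}\log\ell\sim\kappa X$.
* Siegel–Walfisz: for every $A>0$ there is $c=c(A)>0$ with $\sum_{p\le x,\ p\equiv r\,(m)}\log p=x/\varphi(m)+O_A(xe^{-c\sqrt{\log x}})$ for $x\ge2$, $m\le(\log x)^A$, $(r,m)=1$.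
* Vinogradov's estimate (Vaughan, *The Hardy–Littlewood Method*, Thm 3.1): if $(h,m)=1$, $1\le m\le X$ and $|\alpha-h/m|\le m^{-2}$, then
$$\sum_{p\le X}(\log p)e(p\alpha)\ll(\log X)^4\big(Xm^{-1/2}+X^{4/5}+X^{1/2}m^{1/2}\big).$$
(Summing $\Lambda$ over prime powers instead changes the left side by $O(X^{1/2})$, which the last term absorbs.)

**Step 1. The counting integral.** This step replaces counting by an integral. Put $Q=(\log X)^{20}$, $U=(Q/X,\,1+Q/X]$, and
$$S(\alpha)=\sum_{p\le X}(\log p)e(p\alpha),\qquad S_P(\alpha)=\sum_{\ell\in P,\ \sqrt X<\ell\le X}(\log\ell)e(\ell\alpha).$$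
Since $U$ has length $1$, orthogonality gives
$$T:=\sum_{\substack{p,q\le X,\ \ell\in P\cap(\sqrt X,X]\\ ap-bq=\ell}}\log p\,\log q\,\log\ell=\int_US(a\alpha)S(-b\alpha)S_P(-\alpha)\,d\alpha. \tag{8}$$
It suffices to show $T\gg X^2$. Indeed $(p,q)$ determines $\ell$, so there are at most $2X^{3/2}$ triples with $p\le\sqrt X$ or $q\le\sqrt X$, contributing $O(X^{3/2}(\log X)^3)$. Each remaining triple has weight at most $(\log X)^3$.

Three variables matter for the following reason. If $q$ were fixed, the count would be an integral of $S(a\alpha)S_P(-\alpha)$ times a phase, with expected size a constant times $X$. Cauchy–Schwarz and Parseval bound it only by $O(X\log X)$ and leave no factor from which to save. In (8) there is a third factor, and Vinogradov's estimate saves on it.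

**Step 2. The arcs.** This step divides $U$ into a neighborhood of fractions with small denominator and the rest. For $1\le h\le m\le Q$ with $(h,m)=1$ let $\mathfrak M(m,h)=\{\alpha:|\alpha-h/m|\le Q/X\}$. For large $X$ these intervals are disjoint, since distinct fractions differ by at least $Q^{-2}>2Q/X$. They lie in $U$, since $1/Q-Q/X>Q/X$ and $h/m\le1$. Let $\mathfrak M$ be their union, the major arcs, and $\mathfrak m=U\setminus\mathfrak M$ the minor arcs.

**Step 3. The minor arcs contribute $\ll X^2(\log X)^{-5}$.** The purpose is to show that $a\alpha$ has no approximation with small denominator when $\alpha\in\mathfrak m$, so that Vinogradov's estimate saves a power of $\log X$. By Dirichlet's theorem there are coprime $h,m$ with $1\le m\le X/Q$ and $|a\alpha-h/m|\le Q/(mX)\le m^{-2}$. Write $h/(am)=h'/m'$ in lowest terms. Then $m'\le am$ and $|\alpha-h'/m'|\le Q/X$.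

Suppose $m'\le Q$. Since $\alpha\in U$, we get $h'/m'\ge\alpha-Q/X>0$ and $h'/m'\le1+2Q/X<1+1/m'$, as $2Q/X<1/Q\le 1/m'$ for large $X$. So $1\le h'\le m'$ and $\alpha\in\mathfrak M(m',h')$, a contradiction. Hence $m'>Q$, and $Q/a<m\le X/Q$. Vinogradov's estimate at $a\alpha$ gives
$$S(a\alpha)\ll(\log X)^4\big(XQ^{-1/2}+X^{4/5}\big)\ll X(\log X)^{4-10}=X(\log X)^{-6}.$$
By Parseval, $\int_U|S(-b\alpha)|^2d\alpha=\sum_{p\le X}(\log p)^2\ll X\log X$, and likewise for $S_P$. By Cauchy–Schwarz,
$$\int_{\mathfrak m}|S(a\alpha)S(-b\alpha)S_P(-\alpha)|\,d\alpha\ll X(\log X)^{-6}\cdot X\log X=X^2(\log X)^{-5}.$$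
About $P$ we used only that it is a set of primes.

**Step 4. Approximating $S$ on the major arcs.** This step replaces $S(a\alpha)$ and $S(-b\alpha)$ by explicit functions; $S_P$ is left as it is. For large $X$ and $\sqrt X\le x\le X$ we have $Q\le(\log x)^{21}$. So Siegel–Walfisz with $A=21$ gives, for some $c>0$,
$$\sum_{p\le x,\ p\equiv r\,(m)}\log p=\frac{x}{\varphi(m)}+O\big(Xe^{-c\sqrt{\log X}}\big) \tag{9}$$
uniformly for $0\le x\le X$, $m\le Q$, $(r,m)=1$. For $x<\sqrt X$ the sum and the main term are both trivially $O(\sqrt X\log X)$.

Let $m\le Q$ and $(h_1,m)=1$. In $A(x)=\sum_{p\le x}(\log p)e(h_1p/m)$ the primes $p\mid m$ contribute at most $\sum_{p\mid m}\log p\le\log Q$. For the others, sum (9) over reduced residues $r$ with weights $e(h_1r/m)$ and use $\sum_{(r,m)=1}e(h_1r/m)=\mu(m)$. This gives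
$$A(x)=\frac{\mu(m)}{\varphi(m)}x+R(x),\qquad R(x)\ll QXe^{-c\sqrt{\log X}}\quad(0\le x\le X).$$
Put $v(\gamma)=\int_0^Xe(\gamma x)\,dx$. For $|\gamma|\le aQ/X$, integration by parts with $R(0)=0$ gives
$$S\Big(\frac{h_1}m+\gamma\Big)=\int_0^Xe(\gamma x)\,dA(x)=\frac{\mu(m)}{\varphi(m)}v(\gamma)+e(\gamma X)R(X)-2\pi i\gamma\int_0^Xe(\gamma x)R(x)\,dx.$$
The error is $\ll(1+|\gamma|X)\sup_{x\le X}|R(x)|\ll Q^2Xe^{-c\sqrt{\log X}}\ll Xe^{-c'\sqrt{\log X}}$ for some $c'>0$.

Now let $\alpha=h/m+\beta\in\mathfrak M(m,h)$. The reduced denominators of $ah/m$ and $-bh/m$ are $m_a=m/(m,a)$ and $m_b=m/(m,b)$. Apply the formula with $\gamma=a\beta$ and $\gamma=-b\beta$, both of size at most $aQ/X$. Since $|v|\le X$,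
$$S(a\alpha)S(-b\alpha)=\frac{\mu(m_a)\mu(m_b)}{\varphi(m_a)\varphi(m_b)}\,v(a\beta)v(-b\beta)+O\big(X^2e^{-c'\sqrt{\log X}}\big). \tag{10}$$

**Step 5. Summing over the major arcs.** This step shows that the arithmetic of $\ell$ disappears. The total length of $\mathfrak M$ is $\ll Q^3/X$ and $|S_P|\ll X$, so the error in (10) contributes $\ll X^2Q^3e^{-c'\sqrt{\log X}}\ll X^2(\log X)^{-5}$ to $T$. In the main term, expand $S_P(-\alpha)=\sum_\ell(\log\ell)\,e(-\ell h/m)e(-\ell\beta)$. Each $\ell$ is a prime exceeding $\sqrt X>Q\ge m$, so it is coprime to $m$, and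
$$\sum_{1\le h\le m,\ (h,m)=1}e(-h\ell/m)=\mu(m),$$
whatever the residue class of $\ell$. With
$$c_m=\frac{\mu(m)\mu(m_a)\mu(m_b)}{\varphi(m_a)\varphi(m_b)}$$
we obtain, $\ell$ running over $P\cap(\sqrt X,X]$,
$$T=\sum_\ell\log\ell\sum_{m\le Q}c_m\int_{|\beta|\le Q/X}v(a\beta)v(-b\beta)e(-\ell\beta)\,d\beta+O\big(X^2(\log X)^{-5}\big). \tag{11}$$

**Step 6. The singular integral.** This step evaluates the integral in (11) as $X/a+O(X/Q)$. Since $|v(\gamma)|=\big|\frac{e(\gamma X)-1}{2\pi i\gamma}\big|\le\frac1{\pi|\gamma|}$, extending the integral to $\mathbb{R}$ costs $\ll\int_{Q/X}^\infty\beta^{-2}d\beta=X/Q$. By substitution,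
$$v(a\beta)=\frac1a\int_0^{aX}e(u\beta)\,du,\qquad v(-b\beta)=\frac1b\int_{-bX}^0e(u\beta)\,du,$$
so $v(a\beta)v(-b\beta)=\int g(u)e(u\beta)\,du$ with $g=\frac1a1_{[0,aX]}*\frac1b1_{[-bX,0]}$. This $g$ is continuous with compact support, and its transform is integrable, being bounded by $X^2$ and by $O(\beta^{-2})$. Fourier inversion says that the full integral is
$$g(\ell)=\frac1{ab}\big|[0,aX]\cap[\ell,\ell+bX]\big|=\frac Xa,$$
because $0\le\ell\le X$ and $\ell+bX\le(b+1)X\le aX$ by (5).

**Step 7. The singular series.** This step shows that $\sum c_m$ converges absolutely to a positive number. The factor $\mu(m)$ makes $c_m=0$ unless $m$ is squarefree, and $m\mapsto c_m$ is multiplicative because $m\mapsto m_a$ and $m\mapsto m_b$ are. If $r\nmid ab$, then $r_a=r_b=r$ and $c_r=(-1)^3/(r-1)^2$. If $r\mid ab$, then $r$ divides exactly one of $a,b$, so one of $r_a,r_b$ is $1$ and the other is $r$, and $c_r=(-1)^2/(r-1)$.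

For squarefree $m$ write $m=dm'$ with $d\mid ab$ and $(m',ab)=1$. Then $|c_m|=\varphi(m')^{-2}\prod_{r\mid d}(r-1)^{-1}$. There are finitely many possible $d$, and $\sum_{m'}\mu(m')^2/\varphi(m')^2\le\prod_r(1+(r-1)^{-2})$ converges. So $\sum_m|c_m|<\infty$ and $\sum_{m>Q}|c_m|=o(1)$. As $2\mid ab$, every $r\nmid ab$ is at least $3$, and
$$\mathfrak S:=\sum_{m\ge1}c_m=\prod_{r\nmid ab}\Big(1-\frac1{(r-1)^2}\Big)\prod_{r\mid ab}\frac r{r-1}>0. \tag{12}$$

**Step 8. The asymptotic formula.** This step assembles (11), Steps 6 and 7, and Chebotarev. We have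
$$T=\sum_\ell\log\ell\,\Big(\frac Xa\sum_{m\le Q}c_m+O(X/Q)\Big)+O\big(X^2(\log X)^{-5}\big)=\Big(\frac{\mathfrak S}a+o(1)\Big)X\sum_{\ell\in P\cap(\sqrt X,X]}\log\ell+o(X^2).$$
The sum over $\ell$ is $(\kappa+o(1))X$ by Chebotarev, so
$$T=\Big(\frac{\mathfrak S\kappa}a+o(1)\Big)X^2 .$$
Hence $T\gg X^2$. By Step 1 this proves Proposition 6, and with it Theorem 1. $\square$

## Base change to number fields and counting by discriminant

We now prove Theorem 2. One more textbook fact is used, due to Minkowski: $\mathbb{Q}$ has no nontrivial extension unramified at all finite primes.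

**Step 1. Disjointness from $F$.** The purpose is to show that $K$ keeps its full group over $k$. Choose $X$ so large that $\sqrt X>ab$ and $\sqrt X$ exceeds every prime ramified in $F/\mathbb{Q}$, and let $K$ come from a triple as in Proposition 6. The field $K\cap F$ is unramified over $\mathbb{Q}$ outside $\{p,q,\ell\}$, being contained in $K$, and at $p,q,\ell$, being contained in $F$. By Minkowski, $K\cap F=\mathbb{Q}$. As $K/\mathbb{Q}$ is Galois, $[KF:F]=[K:K\cap F]=n!$.

Since $k\subseteq F$, we have $n!=[KF:F]\le[Kk:k]\le[K:\mathbb{Q}]=n!$. So restriction $\mathrm{Gal}(Kk/k)\hookrightarrow\mathrm{Gal}(K/\mathbb{Q})$ is an isomorphism onto $S_n$. As $Kk/k$ is Galois and $KF=(Kk)F$, also $n!=[KF:F]=[Kk:Kk\cap F]$, and therefore $Kk\cap F=k$.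

**Step 2. Decomposition groups over $k$.** This step checks the local claims. Restriction maps decomposition groups of $Kk/k$ injectively into decomposition groups of $K/\mathbb{Q}$, so they are all cyclic. Let $v$ be a finite place of $k$. If $v\nmid pq\ell$, then $Kk/k$ is unramified at $v$. If $v\mid r\in\{p,q,\ell\}$, then $k_v/\mathbb{Q}_r$ is unramified, since $r$ is unramified in $F\supseteq k$. The completion of $K$ is totally ramified over $\mathbb{Q}_r$, of degree $e$ say. The completion of $Kk$ above $v$ is the compositum of $k_v$ with the completion of $K$. Its ramification index over $\mathbb{Q}_r$ is at least $e$, so its ramification index over $k_v$ is at least $e$; its degree over $k_v$ is at most $e$. So it is totally ramified over $k_v$, and decomposition equals inertia.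

**Step 3. Infinitely many.** Replace $F$ by its compositum with the fields $Kk$ already constructed and repeat. Each new field meets this compositum in $k$ and is Galois over $k$, so it is linearly disjoint from it. This gives infinitely many linearly disjoint extensions and proves part 1.

**Step 4. Discriminants.** This step computes $d_E$ and counts. For an admissible triple let $E=\mathbb{Q}[x]/(f-t_0)$. It is a field of degree $n$, because $G=S_n$ is transitive, and its Galois closure is $K$. For a prime $r$, the algebra $E\otimes\mathbb{Q}_r$ is a product of local fields, one for each orbit of the decomposition group on the roots. At a tamely ramified prime the factor with ramification index $e_i$ and residue degree $f_i$ contributes $f_i(e_i-1)$ to $v_r(d_E)$. At $r\in\{p,q,\ell\}$ decomposition equals inertia, so $f_i=1$ and $e_i$ is the length of the orbit. Hence $v_r(d_E)=\sum_i(e_i-1)=n-\#\{\text{orbits of inertia at }r\}$. An $(n-1)$-cycle has $2$ orbits, an $n$-cycle $1$, and a transposition $n-1$. So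
$$|d_E|=p^{\,n-2}q^{\,n-1}\ell\le X^{2n-2}$$
when $p,q,\ell\le X$. The set $\{p,q,\ell\}$ is the set of primes ramified in $E$, so the isomorphism class of $E$ determines the triple up to order, and each class arises from at most $6$ triples.

Take $X=Y^{1/(2n-2)}$ with $Y$ large. Then $\sqrt X>ab$, and by Proposition 6 the number of classes with $|d_E|\le Y$ is
$$\gg\frac{X^2}{(\log X)^3}\gg_n\frac{Y^{1/(n-1)}}{(\log Y)^3}.$$
This proves part 2. $\square$
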